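
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{question}[theorem]{Question}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{All-tree comparison does not characterize\\ finite flat spaces}


\begin{abstract}
A finite metric space is finite flat if it embeds almost isometrically into quotients of Euclidean spaces by finite groups of isometries. Such a space satisfies $T$-comparison for every finite tree $T$: every map of the vertices of $T$ into the space has a companion map into a Hilbert space that preserves distances along edges and does not decrease the others. We answer in the negative the question whether, conversely, $T$-comparison for all finite trees implies finite flatness. The counterexample has $2814$ points and three distances. It violates an averaged inequality for three-step random walks that holds in all quotients of Hilbert spaces, while trees do not see this violation because a rooted tree has a preferred direction, away from the root. The example is stable under small perturbations of the metric.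
\end{abstract}

\section{The question and the answer}

\subsection{Finite flat spaces and tree comparison}

All Hilbert spaces are real. If a group $G$ acts by isometries on a metric space $M$, the quotient $M/G$ carries the distance between orbits; for a Hilbert space $H$ it is
\[
D(x,y)=\inf_{g\in G}|x-gy| ,\qquad x,y\in H .
\]
For infinite $G$ this may be only a pseudo-distance; the next definition is then applied to it unchanged.

The \emph{bi-Lipschitz constant} of a map $f:X\to Y$ between metric spaces is the infimum of the $c\ge 1$ such that
\[
\frac1c\, d_Y(f(x_1),f(x_2))\le d_X(x_1,x_2)\le c\, d_Y(f(x_1),f(x_2))\qquad\text{for all }x_1,x_2\in X .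
\]
If the infimum is finite, then it is attained. A finite metric space $X$ \emph{embeds almost isometrically} into a class $C$ of metric spaces if for every $\epsilon>0$ it has an embedding into some element of $C$ with bi-Lipschitz constant less than $1+\epsilon$.

Recall that the $L_2$-Wasserstein space over a metric space $M$ consists of the Borel probability measures on $M$ with finite second moment, with the distance $W_2(\mu,\nu)$ whose square is the infimum of $\int d_M(p,q)^2\,d\pi(p,q)$ over all couplings $\pi$ of $\mu$ and $\nu$.

\begin{theorem}[Zolotov \cite{Zolotov}]\label{thm:zolotov}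
If a finite metric space embeds almost isometrically into one of the following classes, then it embeds almost isometrically into all of them:
\begin{enumerate}
\item[(1)] $L_2$-Wasserstein spaces over Euclidean spaces;
\item[(2)] quotients of Euclidean spaces by isometric actions of finite groups;
\item[(3)] compact flat orbifolds;
\item[(4)] compact flat manifolds;
\item[(5)] quotients of connected compact Lie groups with bi-invariant metrics by isometric actions of compact Lie groups (the acting group need not be a subgroup of the original group and need not be connected; finite groups are allowed);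
\item[(6)] $L_2$-Wasserstein spaces over connected compact Lie groups with bi-invariant metrics.
\end{enumerate}
\end{theorem}

A finite metric space with this property is called a \emph{finite flat space}. We shall mostly use class (2).

\begin{definition}
Let $T$ be a finite (non-oriented) tree with vertex set $V(T)$ and edge set $E(T)$. We say that \emph{$T$-comparison holds} in a metric space $X$ if for every map $f:V(T)\to X$ there are a Hilbert space $\mathcal H$ and a map $\tilde f:V(T)\to\mathcal H$ such that
\begin{enumerate}
\item[(i)] $d_X(f(v_1),f(v_2))\le|\tilde f(v_1)-\tilde f(v_2)|$ for all $v_1,v_2\in V(T)$;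
\item[(ii)] $d_X(f(v_1),f(v_2))=|\tilde f(v_1)-\tilde f(v_2)|$ whenever $\{v_1,v_2\}\in E(T)$.
\end{enumerate}
We call such an $\tilde f$ a \emph{comparison map} for $f$.
\end{definition}

The definition describes what one sees when lifting a tree from a quotient to the space above it.

\begin{proposition}\label{prop:necessary}
If $Z$ is a finite flat space, then $T$-comparison holds in $Z$ for every finite tree $T$.
\end{proposition}

\begin{proof}
Let $f:V(T)\to Z$, and root $T$ at a vertex $o$. For each $n\ge1$ choose an embedding of $Z$ into some $\mathbb R^{m_n}/G_n$, with $G_n$ finite, of bi-Lipschitz constant less than $1+\frac1n$. Lift the image of $f(o)$ to $\mathbb R^{m_n}$. Then, moving away from the root, lift the image of $f(v)$, for $v$ a child of $w$, to a point of its orbit nearest to the lift already chosen for $w$. Translate so that $o$ is sent to $0$. The resulting map $\tilde f_n$ realizes the orbit distance on every edge, and on every other pair it is at least the orbit distance. So $|\tilde f_n(v_1)-\tilde f_n(v_2)|\ge(1+\frac1n)^{-1}d(f(v_1),f(v_2))$ for all pairs, and on edges it is also at most $(1+\frac1n)d(f(v_1),f(v_2))$. The Gram matrices of the vectors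 $\tilde f_n(v)$, $v\in V(T)$, are therefore bounded. A subsequence converges to a positive semidefinite matrix, which is the Gram matrix of a comparison map into $\mathbb R^{|V(T)|}$.
\end{proof}

The problem posed in \cite{Zolotov} is the converse.

\begin{question}
Let $X$ be a finite metric space such that $T$-comparison holds in $X$ for every finite tree $T$. Does $X$ have to be a finite flat space?
\end{question}

One may guess that the answer is yes: the trees can be as large as we please, they can run many times through all the points of $X$, and a compactness argument might glue the unfoldings together. What the condition does not contain is any kind of invariance. In a quotient $H/G$, the configuration of lifts seen from a given point is the same, up to an isometry, whichever way one arrived at it. In a comparison map of a tree it may depend on the way back to a root. The answer is no, and this is the reason.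

\subsection{The space and the results}

Put
\[
A=\tfrac{15}{8}=1.875,\qquad B=\tfrac{25}{8}=3.125,\qquad q=37 .
\]
Let $P$ and $L$ be the sets of points and lines of the projective plane over $\mathbb F_{37}$, that is, of $1$- and $2$-dimensional subspaces of $\mathbb F_{37}^3$, with inclusion as incidence. Let $X=P\sqcup L$; then $|X|=2(q^2+q+1)=2814$. We call $P$ and $L$ the two \emph{sides} of $X$. For $x\ne y$ put
\[
d(x,y)^2=\begin{cases}
1 & \text{if $x,y$ are on different sides and incident (type 1)},\\
A & \text{if $x,y$ are on the same side (type 2)},\\
B & \text{if $x,y$ are on different sides and not incident (type 3)}.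
\end{cases}
\]
All distances lie in $[1,\sqrt B]\subset[1,2]$, so $d$ is a metric. What matters below is that $A$ is slightly less than $2$ and $B$ is slightly more than $3$.

\begin{theorem}\label{thm:main}
$T$-comparison holds in $(X,d)$ for every finite tree $T$, but $(X,d)$ is not a finite flat space.
\end{theorem}

\begin{theorem}\label{thm:strong}
\begin{enumerate}
\item[(a)] Let $H$ be a Hilbert space and let $G$ be any group, finite or not, acting on $H$ by isometries. Any bi-Lipschitz embedding of $(X,d)$ into $H/G$ has constant $c$ with $c^4\ge1+\frac{169}{34656}$; in particular $c>1.0012$.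
\item[(b)] If $d'$ is a metric on $X$ with $|d'(x,y)/d(x,y)-1|\le10^{-5}$ for all $x\ne y$, then $(X,d')$ satisfies $T$-comparison for all finite trees $T$ and is not finite flat. Hence the counterexamples contain a nonempty open subset of the space of metrics on $2814$ points.
\item[(c)] The same holds for every cardinality $n\ge2814$: there is a metric $d_n$ on a set $X_n$ of $n$ points, with $(X_n,d_n)$ containing $(X,d)$ isometrically, such that \textup{(b)} is true with $(X_n,d_n)$ and $n$ in place of $(X,d)$ and $2814$.
\end{enumerate}
\end{theorem}

The following proposition shows what has to be added to tree comparison to obtain flatness: the lifts must close up to a system of finitely many sheets.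

\begin{proposition}\label{prop:sheets}
A finite metric space $(Z,d)$ is finite flat if and only if for every $\epsilon>0$ there are $N\in\mathbb N$, permutations $\sigma_{xy}\in S_N$ $(x\ne y\in Z)$ and a map $F:Z\times\{1,\dots,N\}\to\mathbb R^m$ for some $m$ such that, for all $x\ne y$ and all $i,j$,
\[
|F(x,i)-F(y,\sigma_{xy}(i))|\le(1+\epsilon)\,d(x,y),\qquad
|F(x,i)-F(y,j)|\ge(1+\epsilon)^{-1}d(x,y).
\]
\end{proposition}

Section~\ref{sec:idea} explains the idea on trees with edges of length $1$. Section~\ref{sec:notflat} proves that $X$ is not flat, Section~\ref{sec:trees} proves tree comparison, Section~\ref{sec:stable} treats perturbations and larger cardinalities, and Section~\ref{sec:sheets} proves Proposition~\ref{prop:sheets}.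

\section{The idea: walks with two and three steps}\label{sec:idea}

This section is motivation; the proofs start in Section~\ref{sec:notflat}. Throughout, $(v_0,v_1,v_2,\dots)$ is the simple random walk on a finite $k$-regular graph, $k\ge1$, with $v_0$ uniform.

\paragraph{Two steps: stars suffice.}
Suppose that the vertices of the graph are points of a metric space in which $T$-comparison holds for stars. Apply it to the star with center $v$ whose leaves are the $k$ neighbors of $v$, and let $a_w=\tilde f(w)-\tilde f(v)$. For independent uniform neighbors $w,w'$ of $v$,
\[
\mathbb E\,d(w,w')^2\le\mathbb E|a_w-a_{w'}|^2=2\,\mathbb E|a_w|^2-2\,|\mathbb E a_w|^2\le2\,\mathbb E\,d(v,w)^2 .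
\]
Averaging over $v$ gives $\mathbb E\,d(v_0,v_2)^2\le2\,\mathbb E\,d(v_0,v_1)^2$. So the two-step form of this inequality cannot distinguish flatness from tree comparison. The next chance is three steps.

\paragraph{Three steps in a flat space.}
For points $x_v$ of a Hilbert space we have
\begin{equation}\label{eq:three-trivial}
\mathbb E|x_{v_0}-x_{v_3}|^2\le3\,\mathbb E|x_{v_0}-x_{v_1}|^2 .
\end{equation}
Indeed, if $\Pi$ is the transition matrix, acting on functions on the vertices, the two expectations are $2\langle(I-\Pi^3)x,x\rangle$ and $2\langle(I-\Pi)x,x\rangle$ up to the same normalization, and every eigenvalue $\lambda\in[-1,1]$ of $\Pi$ satisfies $1-\lambda^3=(1-\lambda)(1+\lambda+\lambda^2)\le3(1-\lambda)$. Lemma~\ref{lem:three} extends \eqref{eq:three-trivial} to $H/G$. Hence a space that carries a regular graph with edges of length $1$ and with $\mathbb E\,d(v_0,v_3)^2>3$ is not flat. In our space all three-step walks without backtracking end at squared distance $B>3$, and backtracking is rare.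

\paragraph{Three steps in a tree.}
Can a comparison map of a tree with edges of length $1$ give every three-edge path squared length greater than $3$? Take a rooted tree and a number $\alpha\in(0,1)$. Give the edge from $w$ down to its child $v$ the vector
\begin{equation}\label{eq:toy}
e_v=\alpha e_w+\sqrt{1-\alpha^2}\,n_v ,
\end{equation}
where the $n_v$ are orthonormal, and where $e_w$ is replaced by a further unit vector orthogonal to all $n_v$ if $w$ is the root. The child inherits a small part of the direction of its parent. On a descending path, consecutive edges have inner product $\alpha$, and the first and third of three consecutive edges have inner product $\alpha^2$. Siblings also have inner product $\alpha^2$, and the edge to a nephew has inner product $\alpha^3$ with the edge to an uncle. A path with two edges therefore has squared length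
\[
2+2\alpha\ \text{ (descending)}\qquad\text{or}\qquad 2-2\alpha^2\ \text{ (bent)},
\]
and a path with three edges has squared length
\[
3+4\alpha+2\alpha^2\ \text{ (descending)}\qquad\text{or}\qquad
3+2\alpha-2\alpha^2-2\alpha^3\ \text{ (bent)} .
\]
\emph{The gain is of first order in $\alpha$ and the loss is of second order.} For $\alpha=0.15$ the two-edge paths have squared length at least $1.955$ and the three-edge paths at least $3.248$. For paths with two or three edges this is enough whenever two-step distances satisfy $d^2\le1.955$ and three-step distances satisfy $d^2\le3.248$.

This does not conflict with \eqref{eq:three-trivial}. In a Hilbert space, and up to rotations also in $H/G$, the family of vectors from $v$ to its neighbors does not depend on the neighbor from which the walk arrives at $v$, and the reversed arriving step is itself a member of the family. So the inner product of the step out of $v$ with the reversed step into $v$ is on average $|m_v|^2\ge0$, where $m_v$ is the mean of the family: on average the walk does not continue in the direction from which it came. In a comparison map of a rooted tree, the family at a tree vertex mapped to $v$ may depend on where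 its parent is mapped, and may lean away from the parent.

\paragraph{What remains to be done.}
We want $A<2$, so that siblings may be positively correlated, and $B>3$. But a tree mapped to $X$ may also use edges of squared length $A$ and $B$. Edges of squared length $B$, the maximal one, will be harmless. Edges of squared length $A$ are not: an edge of type 1 followed by an edge of type 2 joins points on different sides, possibly at squared distance $B$, and if the two edge vectors are orthogonal then the path has squared length only $1+A<3<B$. The construction in Section~\ref{sec:trees} therefore contains a second mechanism, which makes siblings of different types negatively correlated.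

\section{Quotients of Hilbert spaces: the three-step inequality}\label{sec:notflat}

The following inequality is an instance of Markov type 2 with constant 1.

\begin{lemma}\label{lem:three}
Let a group $G$ act by isometries on a Hilbert space $H$, and let $D(x,y)=\inf_{g\in G}|x-gy|$. Let $(V,\sim)$ be a finite $k$-regular simple graph with $k\ge1$, let $x_v\in H$ for $v\in V$, and let $(v_0,v_1,v_2,v_3)$ be the simple random walk with $v_0$ uniform in $V$. Then
\[
\mathbb E\,D(x_{v_0},x_{v_3})^2\le3\,\mathbb E\,D(x_{v_0},x_{v_1})^2 .
\]
\end{lemma}

The difficulty compared with \eqref{eq:three-trivial} is that each edge has its own group element bringing its two ends close together, and these elements need not be compatible around cycles. We only multiply them along walks, and the one compatibility we need is between an edge and its reversal.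

\begin{proof}
Fix $\eta>0$. For every ordered pair $u\sim v$ choose $g_{uv}\in G$ with
\[
|x_u-g_{uv}x_v|\le D(x_u,x_v)+\eta\qquad\text{and}\qquad g_{vu}=g_{uv}^{-1} .
\]
This is possible: choose $g_{uv}$ for one orientation of each edge, and note that $|x_v-g_{uv}^{-1}x_u|=|g_{uv}x_v-x_u|$ and that $D$ is symmetric. A surjective isometry of a real Hilbert space is affine with orthogonal linear part. Let $L_{uv}$ be the linear part of $g_{uv}$, and put
\[
a_{uv}=g_{uv}x_v-x_u .
\]
This is the displacement from $x_u$ to the copy of $x_v$ chosen near it. Then $L_{vu}=L_{uv}^{-1}$ and
\begin{equation}\label{eq:reverse}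
L_{uv}a_{vu}=g_{uv}g_{vu}x_u-g_{uv}x_v=x_u-g_{uv}x_v=-a_{uv}.
\end{equation}

For a walk $(v_0,\dots,v_3)$ write $g_{ij},a_{ij},L_{ij}$ for $g_{v_iv_j}$, $a_{v_iv_j}$, $L_{v_iv_j}$. Telescoping, and then using \eqref{eq:reverse} for the first edge,
\[
g_{01}g_{12}g_{23}x_{v_3}-x_{v_0}=a_{01}+L_{01}a_{12}+L_{01}L_{12}a_{23}
=L_{01}\bigl(-a_{10}+a_{12}+L_{12}a_{23}\bigr),
\]
so that
\[
D(x_{v_0},x_{v_3})^2\le|-a_{10}+a_{12}+L_{12}a_{23}|^2 .
\]
The first two vectors now start at $v_1$ and the third starts at $v_2$. By $k$-regularity each of the ordered edges $(v_1,v_0)$, $(v_1,v_2)$, $(v_2,v_1)$, $(v_2,v_3)$ is uniformly distributed. Given $v_1$, the vertices $v_0$ and $v_2$ are independent uniform neighbors of $v_1$. Given $v_2$, the vertices $v_1$ and $v_3$ are independent uniform neighbors of $v_2$. Given $(v_1,v_2)$, the vertices $v_0$ and $v_3$ are independent uniform neighbors of $v_1$ and of $v_2$, respectively. Put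
\[
m_v=\frac1k\sum_{w\sim v}a_{vw},\qquad M=\frac1{|V|}\sum_v|m_v|^2,\qquad Q=\mathbb E|a_{01}|^2 .
\]
We expand the square and take expectations.
\begin{itemize}
\item $\mathbb E|a_{10}|^2=\mathbb E|a_{12}|^2=\mathbb E|L_{12}a_{23}|^2=Q$.
\item $-2\,\mathbb E\langle a_{10},a_{12}\rangle=-2\,\mathbb E|m_{v_1}|^2=-2M$.
\item By \eqref{eq:reverse},
$2\,\mathbb E\langle a_{12},L_{12}a_{23}\rangle=2\,\mathbb E\langle L_{21}a_{12},a_{23}\rangle=-2\,\mathbb E\langle a_{21},a_{23}\rangle=-2\,\mathbb E|m_{v_2}|^2=-2M$.
\item $-2\,\mathbb E\langle a_{10},L_{12}a_{23}\rangle=-2\,\mathbb E\langle m_{v_1},L_{12}m_{v_2}\rangle\le\mathbb E\bigl(|m_{v_1}|^2+|m_{v_2}|^2\bigr)=2M$.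
\end{itemize}
Altogether $\mathbb E\,D(x_{v_0},x_{v_3})^2\le3Q-2M\le3\,\mathbb E\bigl(D(x_{v_0},x_{v_1})+\eta\bigr)^2$. Let $\eta\to0$.
\end{proof}

The second and third items are the ones that trees escape: they use that at each vertex $v$ there is a single family $(a_{vw})_{w\sim v}$, the same whichever neighbor the walk came from.

\begin{proof}[Proof of Theorem~\ref{thm:strong}(a)]
Use the incidence graph of the projective plane on $V=X$. It is bipartite and regular of degree $k=q+1=38$. Along the walk, $v_0$ and $v_2$ are on one side and $v_1$ and $v_3$ on the other.

Suppose $v_2\ne v_0$ and $v_3\ne v_1$. Then $v_0$ and $v_3$ are not incident: otherwise the distinct elements $v_0,v_2$ of one side would both be incident to the distinct elements $v_1,v_3$ of the other, while two distinct points lie on only one common line. So $d(v_0,v_3)^2=B$. This case has probability $p=(37/38)^2=\frac{1369}{1444}$, because $v_2$ misses $v_0$ with probability $37/38$ and then $v_3$ misses $v_1$ with probability $37/38$. In the remaining cases ($v_2=v_0$ or $v_3=v_1$) we have $v_3\sim v_0$ and $d(v_0,v_3)=1$. Hence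
\begin{equation}\label{eq:defect}
\mathbb E\,d(v_0,v_3)^2=1+p(B-1)=1+\frac{1369}{1444}\cdot\frac{17}{8}=1+\frac{23273}{11552}=3+\frac{169}{11552},
\qquad \mathbb E\,d(v_0,v_1)^2=1 .
\end{equation}
Let $X$ embed into $H/G$ with bi-Lipschitz constant $c$, and let $x_v\in H$ represent the image of $v$. By Lemma~\ref{lem:three},
\begin{equation}\label{eq:c4}
\mathbb E\,d(v_0,v_3)^2\le c^2\,\mathbb E\,D(x_{v_0},x_{v_3})^2\le3c^2\,\mathbb E\,D(x_{v_0},x_{v_1})^2\le3c^4\,\mathbb E\,d(v_0,v_1)^2 ,
\end{equation}
so $c^4\ge1+\frac{169}{34656}>1.00487$. Since $1.0012^4<1.00481$, we get $c>1.0012$.
\end{proof}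

With $H=\mathbb R^m$ and $G$ finite this excludes almost isometric embeddings into class (2) of Theorem~\ref{thm:zolotov}, so \emph{$(X,d)$ is not finite flat}.

\begin{remark}
With a general prime power $q$ in place of $37$ the argument needs $\bigl(\frac q{q+1}\bigr)^2\cdot\frac{17}8>2$, which holds exactly for $q\ge33$; the first prime power in this range is $37$. The projective plane enters only through this section, by its incidence graph, which is bipartite, regular of sufficiently large degree and without $4$-cycles. Section~\ref{sec:trees} uses only that there are two sides and that pairs of types 1 and 3 have different sides while those of type 2 have the same.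
\end{remark}

\section{Tree comparison in $X$}\label{sec:trees}

\subsection{Removing the longest edges}\label{sec:reduction}

Let $f:V(T)\to X$. If $f(v)=f(w)$ for some edges $\{v,w\}$, contract all of them. The result is a tree, $f$ descends to it, and a comparison map on it pulls back to $T$. So we may assume that the ends of each edge have distinct images. Each edge $\{v,w\}$ then has a type, namely that of the pair $\{f(v),f(w)\}$.

Delete all edges of type 3, and let $S_a$ be the components that remain. They are trees with edges of types 1 and 2. Suppose that each $f|_{V(S_a)}$ has a comparison map into some Hilbert space $H_a$. Consider $\bigoplus_aH_a\oplus\ell^2$, with an orthonormal system $(z_j)$ in $\ell^2$. Since $T$ is a tree, there is a map $\tilde f$ into this space whose displacements along the edges of $S_a$ are those of the given comparison map, in $H_a$, and whose displacement along the $j$-th edge of type 3 is $\sqrt B\,z_j$ (for some orientation). It preserves lengths of edges. Two vertices of the same component satisfy (i) by assumption. The path between two vertices of different components contains an edge of type 3, so their images have squared distance at least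 $B$, the largest value of $d^2$.

\emph{From now on $S$ is a finite tree with a map $f:V(S)\to X$ such that every edge has type $1$ or $2$, and $S$ is rooted at a vertex $o$.} The type of a vertex $v\ne o$ is the type of the edge to its parent, and the \emph{ancestors} of $v$ are the vertices other than $v$ on the path from $v$ to $o$.

\subsection{What the edge vectors have to satisfy}\label{sec:requirements}

Edges of type 1 change sides, and edges of type 2 do not. So if a path joins $v$ to $v'$, then
\begin{equation}\label{eq:N}
d(f(v),f(v'))^2\le N:=\begin{cases}A&\text{if the path has an even number of edges of type 1},\\ B&\text{otherwise.}\end{cases}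
\end{equation}
We look for edge vectors $e_v$ (displacement from the parent of $v$ to $v$), with $|e_v|^2=1$ or $A$ according to the type, such that every path with at least two edges has squared length at least $N$. The short paths require the following.
\begin{itemize}
\item Two siblings of type 1: $2-2\langle e,e'\rangle\ge A$, that is, $\langle e,e'\rangle\le\frac1{16}$.
\item Two siblings of type 2: $2A-2\langle e,e'\rangle\ge A$, that is, $\langle e,e'\rangle\le\frac{15}{16}$.
\item Two siblings of different types: $1+A-2\langle e,e'\rangle\ge B$, that is, $\langle e,e'\rangle\le-\frac18$.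
\item A parent and a child of different types: $1+A+2\langle e,e'\rangle\ge B$, that is, $\langle e,e'\rangle\ge\frac18$.
\item Three edges of type 1: squared length at least $B$, also when the path is bent.
\end{itemize}
The last two items ask that children inherit part of the parent's direction, as in \eqref{eq:toy}. The third item asks for something new. A vertex $w$ may have many children of both types, and all pairs of different types must be negatively correlated. We achieve this by one extra direction $s_w$ attached to $w$, along which children of type 1 lean forward and children of type 2 backward. The first item allows only a short step forward, since siblings of type 1 must stay nearly orthogonal. The second is generous, so the step backward may be long.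

\subsection{Construction}

Let
\[
\alpha=0.15,\qquad\rho=0.19,\qquad\beta=0.13,\qquad\kappa=0.8,
\]
\[
\sigma=\alpha^2+\rho^2=0.0586,\qquad\tau=\rho\kappa-\alpha\beta=0.1325,\qquad\omega=\beta^2+\kappa^2=0.6569,
\]
\[
\gamma=\sqrt{1-\sigma},\qquad\delta=\sqrt{A-\omega}.
\]
Take an orthonormal family consisting of $u_o$, of $s_w$ for $w\in V(S)$ and of $n_v$ for $v\in V(S)\setminus\{o\}$. Put $\ell_v=1$, $c_v=\alpha$ if $v$ has type 1 and $\ell_v=\sqrt A$, $c_v=\beta$ if $v$ has type 2. For a child $v$ of $w$ define recursively
\[
e_v=\begin{cases}\alpha u_w+\rho s_w+\gamma n_v&\text{if $v$ has type 1},\\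
\beta u_w-\kappa s_w+\delta n_v&\text{if $v$ has type 2},\end{cases}
\qquad u_v=\frac{e_v}{\ell_v} .
\]
Put $\tilde f(o)=0$ and $\tilde f(v)=\tilde f(w)+e_v$. See Figure~\ref{fig:shadow}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=4]
\draw[->] (-0.15,0)--(0.9,0) node[right]{$u_w$};
\draw[->] (0,-0.95)--(0,0.4) node[above]{$s_w$};
\draw[very thick,->] (0,0)--(0.15,0.19) node[right]{$(\alpha,\rho)$, type 1};
\draw[very thick,->] (0,0)--(0.13,-0.8) node[right]{$(\beta,-\kappa)$, type 2};
\end{tikzpicture}
\caption{The edge vectors from $w$ to its children, projected to the plane of $s_w$ and $u_w$ (for $w\ne o$, the direction of the edge from the parent of $w$ to $w$). The rest of each edge vector points in a private direction $n_v$, so inner products between siblings are those of the projections: $\sigma$ for types $1,1$, $\omega$ for types $2,2$, and $-\tau<0$ for different types. Both projections have positive first coordinate: children continue, slightly, in the direction of the parent.}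
\label{fig:shadow}
\end{figure}

By induction from the root,
\begin{equation}\label{eq:support}
e_v\in\operatorname{span}\bigl(\{u_o\}\cup\{s_x:x\text{ ancestor of }v\}\cup\{n_x:x\ne o,\ x\text{ ancestor of }v\text{ or }x=v\}\bigr).
\end{equation}
In particular $u_w$ is orthogonal to $s_w$ and to $n_v$ for every child $v$ of $w$. So the three terms in the definition of $e_v$ are orthogonal, and by induction $|u_v|=1$ and $|e_v|=\ell_v$. Hence $\tilde f$ satisfies (ii).

\subsection{Inner products}

For $v$ whose parent $w$ is not the root put $r_v=c_v/\ell_w$. Since $c_v\le\alpha$ and $\ell_w\ge1$, we have $0<r_v\le\alpha$. If a vector $z$ is orthogonal to $s_w$ and $n_v$, then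
\begin{equation}\label{eq:step}
\langle z,e_v\rangle=c_v\langle z,u_w\rangle=r_v\langle z,e_w\rangle .
\end{equation}
So an edge vector can be replaced by that of its parent, at the cost of a factor $r_v$, in inner products with all vectors that do not involve $s_w$ and $n_v$. All inner products follow from this.

\begin{lemma}\label{lem:inner}
\begin{enumerate}
\item[(a)] Let $v_1,v_2,\dots$ be a finite sequence of vertices different from $o$, each $v_{i+1}$ being a child of $v_i$. For $i<j$,
\[
\langle e_{v_i},e_{v_j}\rangle=\ell_{v_i}^2\,r_{v_{i+1}}\cdots r_{v_j}\in(0,A\alpha^{j-i}].
\]
\item[(b)] Let $x_1\ne y_1$ be children of the same vertex $w$, and let $x_1,\dots,x_i$ and $y_1,\dots,y_j$ be descending paths. Put $P_a=r_{x_2}\cdots r_{x_a}$ for $1\le a\le i$ and $Q_b=r_{y_2}\cdots r_{y_b}$ for $1\le b\le j$ (so $P_1=Q_1=1$). Then $\langle e_{x_a},e_{y_b}\rangle=P_aQ_b\,\theta$, where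
\[
\theta=\begin{cases}\sigma&\text{if $x_1,y_1$ are both of type 1},\\-\tau&\text{if their types differ},\\ \omega&\text{if both are of type 2}.\end{cases}
\]
\item[(c)] In the situation of \textup{(b)}, put $S_x=\sum_{a=1}^iP_a$ and $S_y=\sum_{b=1}^jQ_b$. These numbers lie in $[1,1.2]$, and
\[
\Bigl|\sum_{a=1}^ie_{x_a}\Bigr|^2\ge\ell_{x_1}^2(2S_x-1)+\sum_{a=2}^i\ell_{x_a}^2 ,
\]
and similarly for $y$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $i<j$. Since $v_{j-1}$ is not an ancestor of $v_i$, and $v_j$ is neither an ancestor of $v_i$ nor $v_i$ itself, \eqref{eq:support} shows that $e_{v_i}$ is orthogonal to $s_{v_{j-1}}$ and $n_{v_j}$. So \eqref{eq:step} gives $\langle e_{v_i},e_{v_j}\rangle=r_{v_j}\langle e_{v_i},e_{v_{j-1}}\rangle$. Iterate down to $\langle e_{v_i},e_{v_i}\rangle=\ell_{v_i}^2$.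

(b) For $a\ge2$, neither $x_{a-1}$ nor $x_a$ is equal to $y_b$ or an ancestor of it. So by \eqref{eq:support} $e_{y_b}$ is orthogonal to $s_{x_{a-1}}$ and $n_{x_a}$, and by \eqref{eq:step} $\langle e_{x_a},e_{y_b}\rangle=r_{x_a}\langle e_{x_{a-1}},e_{y_b}\rangle$. The same holds with the roles of the branches exchanged. This reduces the claim to $a=b=1$. As $n_{x_1}\perp n_{y_1}$, the inner product $\langle e_{x_1},e_{y_1}\rangle$ is that of the components along $u_w$ and $s_w$. It equals $\alpha^2+\rho^2=\sigma$, or $\alpha\beta-\rho\kappa=-\tau$, or $\beta^2+\kappa^2=\omega$.

(c) $1\le S_x\le\sum_{a\ge1}\alpha^{a-1}=\frac1{1-\alpha}=\frac1{0.85}<1.2$. By (a), all inner products within the branch are positive and $\langle e_{x_1},e_{x_a}\rangle=\ell_{x_1}^2P_a$. Keeping only the squares and the products with $e_{x_1}$ gives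
\[
\Bigl|\sum_{a=1}^ie_{x_a}\Bigr|^2\ge\sum_{a=1}^i\ell_{x_a}^2+2\ell_{x_1}^2\sum_{a=2}^iP_a=\ell_{x_1}^2(2S_x-1)+\sum_{a=2}^i\ell_{x_a}^2 .\qedhere
\]
\end{proof}

\subsection{Verification}

\begin{proposition}\label{prop:claim}
Let a path with $k\ge2$ edges join $v$ and $v'$ in $S$. Let $K=|\tilde f(v)-\tilde f(v')|^2$ and let $N$ be as in \eqref{eq:N}. Then
\[
K\ge N+\frac k{600}.
\]
\end{proposition}

The term $k/600$ is needed only in Section~\ref{sec:stable}. For $k=1$ there is equality in (i) by (ii). So the proposition gives (i) on $S$; together with Sections~\ref{sec:reduction} and~\ref{sec:notflat} it proves Theorem~\ref{thm:main}.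

\begin{proof}
Recall that $N\le B=3.125$, and note that, for a constant $C$, the inequality $k-C\ge k/600$ holds for all $k\ge k_0$ as soon as it holds for $k=k_0$.

\medskip\noindent\textbf{Case I: one end is an ancestor of the other.} By Lemma~\ref{lem:inner}(a), $K$ is at least the sum of the squared edge lengths; in particular $K\ge k$.

\smallskip\noindent$k=2$. The inner product of the two edge vectors is $\ell c$, where $\ell$ is the length of the upper edge and $c$ the coefficient of the lower.
\begin{itemize}
\item Types $1,1$: $K=2+2\alpha=2.3$ and $N=A=1.875$.
\item Type 1 above type 2: $K=1+A+2\beta=3.135$ and $N=B=3.125$.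
\item Type 2 above type 1: $K=1+A+2\sqrt A\,\alpha>1+A+2\alpha=3.175$ and $N=B=3.125$.
\item Types $2,2$: $K>2A=3.75$ and $N=A=1.875$.
\end{itemize}
$k=3$. If all edges have type 1, then $K=3+4\alpha+2\alpha^2=3.645$. Otherwise $K\ge2+A=3.875$.

\noindent For $k=2,3$ the margin $K-N$ is thus at least $0.01\ge k/600$.

\smallskip\noindent$k\ge4$. Here $K-N\ge k-3.125\ge k/600$.

\medskip\noindent\textbf{Case II: the path is bent.} It has a topmost vertex $w$, from which it descends along two branches $x_1,\dots,x_i$ and $y_1,\dots,y_j$ with $i,j\ge1$ and $i+j=k$, as in Lemma~\ref{lem:inner}(b). Then $K=\bigl|\sum_a e_{x_a}-\sum_b e_{y_b}\bigr|^2$, and Lemma~\ref{lem:inner} gives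
\begin{equation}\label{eq:bent}
K\ge\ell_{x_1}^2(2S_x-1)+\ell_{y_1}^2(2S_y-1)+R-2\theta S_xS_y ,
\end{equation}
where $R$ is the sum of the squared lengths of the other $k-2$ edges, so $R\ge k-2$.

\smallskip\noindent\emph{$x_1,y_1$ of different types.} Now $-2\theta=2\tau>0$, and $S_x,S_y\ge1$. So
\[
K\ge1+A+2\tau+R\ge3.14+(k-2)=B+0.015+(k-2)\ge N+\frac k{600}.
\]

\noindent\emph{$x_1,y_1$ both of type 1.} The function $2S_x+2S_y-2-2\sigma S_xS_y$ is increasing in each variable on $[1,1.2]$, since $2-2.4\,\sigma>0$. So its minimum is at $(1,1)$ and
\[
K\ge2-2\sigma+R\ge1.8828+(k-2).
\]
\begin{itemize}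
\item $k=2$: $N=A=1.875$ and the margin is at least $0.0078\ge2/600$.
\item $k=3$: if all edges have type 1, this is the bent three-edge path of Section~\ref{sec:idea}, and the last bound does not suffice; we must use the gain from the continued branch. Let the third edge have length $\ell$ and coefficient $c$. It continues an edge of length 1, so its inner products with that edge and with the sibling of that edge are $c$ and $c\sigma$, and
\[
K=(1+2c+\ell^2)+1-2\sigma(1+c)=(2-2\sigma)(1+c)+\ell^2 .
\]
If the third edge has type 1, then $K=1.8828\cdot1.15+1>3.16$. If it has type 2, then $K>1.88+1.875>3.7$. As $N\le3.125$, the margin is at least $0.03\ge3/600$.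
\item $k\ge4$: $K-N\ge1.8828+(k-2)-3.125\ge k-3.25\ge k/600$.
\end{itemize}

\noindent\emph{$x_1,y_1$ both of type 2.} The function $2A(S_x+S_y-1)-2\omega S_xS_y$ is increasing in each variable on $[1,1.2]$, since $2A-2.4\,\omega>3.75-1.6>0$. So
\[
K\ge2A-2\omega+R\ge2.4362+(k-2).
\]
For $k=2$ we have $N=A$ and margin greater than $0.5$. For $k\ge3$ we have $K-N\ge k-2.69\ge k/600$.
\end{proof}

\begin{remark}
The tight requirements are: $\sigma\le\frac1{16}$ (siblings of type 1), $\tau\ge\frac18$ (siblings of different types), $\beta\ge\frac18$ (type 1 above type 2), and $(2-2\sigma)(1+\alpha)+1\ge B$ (bent, three edges of type 1). Given $2-2\sigma\ge\frac{15}8$, the last one holds once $\alpha\ge\frac{2}{15}$. The chosen numbers $\sigma=0.0586$, $\tau=0.1325$, $\beta=0.13$, $\alpha=0.15$ satisfy these strictly, and this is where the stability in the next section comes from.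
\end{remark}

\section{Perturbations and larger cardinalities}\label{sec:stable}

We prove Theorem~\ref{thm:strong}(b) and (c) together. Let $n\ge2814$. Let $X_n$ be the union of $X$ and $n-2814$ further points, and let $d_n$ extend $d$ by squared distance $B$ between any two distinct points of which at least one is new. All distances between distinct points lie in $[1,2]$, so $d_n$ is a metric; for $n=2814$ it is $(X,d)$. Pairs containing a new point are also said to be of type 3.

Let $\eta=10^{-5}$ and let $d'$ be a metric on $X_n$ with $|d'/d_n-1|\le\eta$ for all pairs of distinct points.

\paragraph{The comparison map.}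
Let $f:V(T)\to X_n$. Contract edges whose ends have the same image and delete the edges of type 3, with types defined by $d_n$. Each component is mapped into $X$ or is a single vertex. Root each component that has edges and build the vectors $e_v$ of Section~\ref{sec:trees} for the metric $d$. Once they are all constructed, replace each $e_v$ by $e_v'=\lambda_ve_v$, where $\lambda_v\in[1-\eta,1+\eta]$ is the quotient $d'/d$ on the corresponding edge. Assemble the components as in Section~\ref{sec:reduction}, the displacement along the $j$-th edge of type 3 now being $z_j$ times the $d'$-length of this edge. Then (ii) holds for $d'$.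

\paragraph{Paths inside a component.}
For one edge there is equality. Let the path have $k\ge2$ edges. Write its displacement as $\sum_i\varepsilon_ie_i$ in the old map and $\sum_i\varepsilon_i\lambda_ie_i$ in the new one, with $\varepsilon_i=\pm1$, and let $K$ and $K'$ be the squared lengths. Fix one edge vector of the path. By Lemma~\ref{lem:inner}(a), its inner products with the edge vectors of its own branch (itself included) have absolute sum at most $A\bigl(1+\frac{2\alpha}{1-\alpha}\bigr)$. By Lemma~\ref{lem:inner}(b), those with the other branch, if any, have absolute sum at most $\frac{\omega}{1-\alpha}$, since $|\theta|\le\omega$. The total is at most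
\[
A\Bigl(1+\frac{2\alpha}{1-\alpha}\Bigr)+\frac{\omega}{1-\alpha}<2.54+0.78<4 .
\]
As $|\lambda_i\lambda_j-1|\le2\eta+\eta^2\le3\eta$, summing over the $k$ edges gives $K'\ge K-12\eta k$. On the other hand, since $k\ge2$,
\[
(1+\eta)^2N\le N+3\eta B\le N+10\eta\le N+5\eta k .
\]
With Proposition~\ref{prop:claim},
\[
K'\ge N+\frac k{600}-12\eta k\ge(1+\eta)^2N+\frac k{600}-17\eta k\ge(1+\eta)^2N ,
\]
and $(1+\eta)^2N$ is at least the squared $d'$-distance of the images of the ends, by \eqref{eq:N}. This is the point where a margin proportional to the number of edges is needed.

\paragraph{Paths containing an edge of type 3.}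
If the path is a single edge, there is equality. Otherwise it contains, besides an edge of type 3, another edge of type 3 or a segment with at least one edge inside some component. The path meets each component in at most one segment, and the contributions of different components and of different edges of type 3 are mutually orthogonal. Another edge of type 3 contributes at least $(1-\eta)^2B$. A segment with one edge contributes at least $(1-\eta)^2$. A segment with at least two edges contributes at least $(1+\eta)^2A>1$ by the previous paragraph. So the squared length of the path is at least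
\[
(1-\eta)^2(B+1)>(1+\eta)^2B ,
\]
which is at least the square of every $d'$-distance. This proves (i), so $T$-comparison holds in $(X_n,d')$ for all finite trees.

\paragraph{Non-flatness.}
A subset of a finite flat space is finite flat, by restriction of the embeddings. So it suffices to consider $(X,d')$. For the walk on the incidence graph, \eqref{eq:defect} gives
\[
\frac{\mathbb E\,d'(v_0,v_3)^2}{3\,\mathbb E\,d'(v_0,v_1)^2}\ge\Bigl(\frac{1-\eta}{1+\eta}\Bigr)^2\Bigl(1+\frac{169}{34656}\Bigr)>1 .
\]
The chain \eqref{eq:c4}, with $d'$ instead of $d$, shows that the left-hand side is at most $c^4$ for every embedding of $(X,d')$ into some $H/G$ with bi-Lipschitz constant $c$. So $c$ is bounded away from $1$, and $(X,d')$ is not finite flat.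

\paragraph{Openness.}
A positive symmetric function $d'$ on the pairs of distinct points with $|d'/d_n-1|<10^{-5}$ has its values in $[0.9,1.8]$, so it is a metric. These functions form a nonempty open subset of the space of metrics on $n$ points. This completes the proof of Theorem~\ref{thm:strong}. \qed

\section{Flatness and finitely many sheets}\label{sec:sheets}

\begin{proof}[Proof of Proposition~\ref{prop:sheets}]
($\Rightarrow$) Let $Z$ be finite flat and $\epsilon>0$. Embed $Z$ into some $\mathbb R^m/G$, with $G$ finite, with bi-Lipschitz constant less than $1+\epsilon$. Choose representatives $\tilde x\in\mathbb R^m$ of the images, and let $D$ be the orbit distance. Put $N=|G|$, identify $\{1,\dots,N\}$ with $G$, and let $F(x,g)=g\tilde x$. For $x\ne y$ choose $g_{xy}\in G$ with $|\tilde x-g_{xy}\tilde y|=D(\tilde x,\tilde y)$ and let $\sigma_{xy}(g)=gg_{xy}$, a permutation of $G$. Then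
\[
|F(x,g)-F(y,\sigma_{xy}(g))|=|g\tilde x-gg_{xy}\tilde y|=D(\tilde x,\tilde y)\le(1+\epsilon)\,d(x,y),
\]
while $|F(x,g)-F(y,h)|\ge D(\tilde x,\tilde y)\ge(1+\epsilon)^{-1}d(x,y)$ for all $g,h\in G$.

($\Leftarrow$) Given $\epsilon>0$ and $N,\sigma_{xy},F$ as in the statement, let $\mu_x$ be the uniform probability measure on $F(x,1),\dots,F(x,N)$, counted with multiplicity. Coupling $F(x,i)$ with $F(y,\sigma_{xy}(i))$ shows that
\[
W_2(\mu_x,\mu_y)^2\le\frac1N\sum_{i=1}^N|F(x,i)-F(y,\sigma_{xy}(i))|^2\le(1+\epsilon)^2d(x,y)^2 .
\]
Every coupling of $\mu_x$ and $\mu_y$ transports all the mass over distances at least $(1+\epsilon)^{-1}d(x,y)$, so $W_2(\mu_x,\mu_y)\ge(1+\epsilon)^{-1}d(x,y)$. Thus $x\mapsto\mu_x$ has bi-Lipschitz constant at most $1+\epsilon$. As $\epsilon$ was arbitrary, $Z$ embeds almost isometrically into class (1) of Theorem~\ref{thm:zolotov}, and by that theorem it is finite flat.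
\end{proof}

The sheets make the contrast with trees visible. From such an $F$ one lifts any tree, up to factors $1+\epsilon$, by choosing a sheet at the root and following the permutations, as in the proof of Proposition~\ref{prop:necessary}. The same finite set of points $F(x,i)$ serves for all trees and all roots. For the space $X$ of this paper, each tree has a comparison map, built around its own root, but by Theorem~\ref{thm:main} and Proposition~\ref{prop:sheets} these maps cannot be organized into such systems for all $\epsilon>0$.

\begin{thebibliography}{1}
\bibitem{Zolotov} Vladimir Zolotov, \emph{Finite flat spaces}, arXiv:1712.08177 (2017).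
\end{thebibliography}

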